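# Packing constants and Minkowski contents of compact sets on the line

## 1. Three theorems on packing and content

**Theorem A.** For $d\in(0,1]$ and an infinite compact set $A\subset\mathbb R$ of Minkowski dimension $d$, consider the conditions

(1) $A$ is Minkowski measurable of dimension $d$, i.e. $\mathcal M_d(A)$ exists and is positive and finite;

(2) the packing constant $\mathcal N_d(A)$ exists and is positive and finite.

(a) For every $d\in(0,1)$ there is an infinite compact $A\subset\mathbb R$ of Minkowski dimension $d$ satisfying (1) but not (2), and another satisfying (2) but not (1).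

(b) For every infinite compact $A\subset\mathbb R$ and $0<\varepsilon\le\operatorname{diam}A$,
$$m_1(A)\le \varepsilon N(A,\varepsilon)\le m_1(A_{\varepsilon/2}).$$
Hence $\mathcal N_1(A)=\mathcal M_1(A)=m_1(A)$ always, and (1)⇔(2) when $d=1$.

**Theorem B.** For every infinite compact $A\subset\mathbb R$ and $0<\varepsilon\le\operatorname{diam}A$,
$$\tfrac12\, m_1(A_{\varepsilon/2})\le \varepsilon N(A,\varepsilon)\le m_1(A_{\varepsilon/2}).$$
So $N(A,\varepsilon)\varepsilon^d$ is bounded above (respectively bounded away from $0$) as $\varepsilon\to0^+$ if and only if $m_1(A_\varepsilon)\varepsilon^{d-1}$ is.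

**Theorem C.** Let $d\in(0,1)$. Let $\mathcal S_d$ be the class of bounded sets $A=\{a_0<a_1<\cdots\}\cup\{\lim a_n\}$ of Minkowski dimension $d$ with nonincreasing gaps $l_n=a_n-a_{n-1}$. Put
$$F(z)=\sum_{k\ge1}\frac{k^{z-1}}{k+1}\quad(\operatorname{Re}z<1),\qquad D=\{d\in(0,1):F(d+i\tau)=0\text{ for some }\tau\in\mathbb R\}.$$

1. On $\mathcal S_d$, (1)⇒(2), with $\mathcal N_d(A)=(1-d)F(d)\mathcal M_d(A)$.
2. (2)⇒(1) holds for all $A\in\mathcal S_d$ if and only if $d\notin D$.
3. $D$ is countable, nonempty, and $D\cap(0,\frac13]=\emptyset$.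

The symbols are defined in Section 2; first, in words. There are two ways to measure how large a compact null set on the line is at scale $\varepsilon$. One can count how many points of $A$ fit with mutual distances at least $\varepsilon$, or one can thicken $A$ by $\varepsilon$ and take the length. For a $d$-dimensional set both quantities, suitably normalized, should stay between positive constants, and Theorem B says that they do so together. The question is whether they also *converge* together: if the normalized length has a positive finite limit, does the normalized count have one, and conversely? The problem, posed for all $d\in(0,1]$, is taken from Austin Anderson and Steven Damelin, "On the Packing Functions of some Linear Sets of Lebesgue Measure Zero", arXiv:2408.07634 (2024).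

Theorem A answers no for every $d\in(0,1)$, and both implications fail. Only at $d=1$ is the equivalence true. Theorem C says what happens if the set is a single monotone sequence whose gaps shrink steadily. There (1)⇒(2) always holds, and (2)⇒(1) is decided by the zeros of one explicit function $F$ on the vertical line $\operatorname{Re} z=d$. It holds for all $d\le\frac13$ and for all but countably many $d$, but not for all $d\in(0,1)$.

## 2. Packing function, neighborhoods, dimension, content

**Definition (packing).** Let $A\subset\mathbb R$ be infinite and compact. For a finite set $\omega_N=\{x_1,\dots,x_N\}\subset A$ let $\delta(\omega_N)=\min_{i\ne j}|x_i-x_j|$, and let $\delta(A,N)=\max_{\omega_N\subset A}\delta(\omega_N)$. The packing function is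
$$N(A,\varepsilon)=\max\{N\ge2:\delta(A,N)\ge\varepsilon\},\qquad 0<\varepsilon\le\operatorname{diam}A,$$
and the packing constant is $\mathcal N_d(A)=\lim_{\varepsilon\to0^+}N(A,\varepsilon)\varepsilon^d$, whenever this limit exists ($d>0$).

Call a set *$u$-separated* if its distinct points are at distance at least $u$. Then $N(A,\varepsilon)$ is just the largest cardinality of an $\varepsilon$-separated subset of $A$. For $A=[0,1]$ we get $N(A,\varepsilon)=\lfloor1/\varepsilon\rfloor+1$, so $\mathcal N_1([0,1])=1$.

**Definition (dimension and content).** Let $m_1$ be Lebesgue measure and $A_\varepsilon=\{x:\operatorname{dist}(x,A)<\varepsilon\}$. The set $A$ has Minkowski dimension $d$ if $1-\frac{\log m_1(A_\varepsilon)}{\log\varepsilon}\to d$ as $\varepsilon\to0^+$. Its $d$-dimensional Minkowski content is $\mathcal M_d(A)=\lim_{\varepsilon\to0^+}m_1(A_\varepsilon)/(2\varepsilon)^{1-d}$, whenever this limit exists.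

For $A=[0,1]$, $m_1(A_\varepsilon)=1+2\varepsilon$, so the dimension is $1$ and $\mathcal M_1(A)=1$. Two facts will be used constantly. If $m_1(A_\varepsilon)$ lies between two positive multiples of $\varepsilon^{1-d}$ for small $\varepsilon$, then $\log m_1(A_\varepsilon)=(1-d)\log\varepsilon+O(1)$ and $A$ has dimension $d$. And if $A$ has dimension $d<1$, then $m_1(A_\varepsilon)=\varepsilon^{1-d+o(1)}\to0$, so $m_1(A)=0$.

## 3. The factor two, and why $d=1$ is different

A first attempt at the equivalence is to compare $\varepsilon N(A,\varepsilon)$ with $m_1(A_{\varepsilon/2})$ directly and squeeze.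

**Upper bound in Theorems A(b) and B.** The purpose is to fit disjoint intervals into the neighborhood. If $x_1,\dots,x_N\in A$ are $\varepsilon$-separated, the intervals $(x_i-\frac\varepsilon2,x_i+\frac\varepsilon2)\subset A_{\varepsilon/2}$ are disjoint, so $N\varepsilon\le m_1(A_{\varepsilon/2})$.

**Lower bound in Theorem B.** The purpose is to cover the neighborhood using a greedy packing. Let $x_1=\min A$ and $x_{i+1}=\min(A\cap[x_i+\varepsilon,\infty))$ as long as this set is nonempty. The process stops because $A$ is bounded. It gives $n$ points that are $\varepsilon$-separated, so $n\le N(A,\varepsilon)$, and $A\subset\bigcup_{i\le n}[x_i,x_i+\varepsilon)$. Hence $A_{\varepsilon/2}\subset\bigcup_i(x_i-\frac\varepsilon2,x_i+\frac{3\varepsilon}2)$, and $m_1(A_{\varepsilon/2})\le2\varepsilon n\le2\varepsilon N(A,\varepsilon)$.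

The last sentence of Theorem B follows. By the two inequalities, $N(A,\varepsilon)\varepsilon^{d}$ lies between $\frac12$ and $1$ times $m_1(A_{\varepsilon/2})\varepsilon^{d-1}$, and replacing $\varepsilon$ by $2\varepsilon$ in $m_1(A_{\varepsilon/2})\varepsilon^{d-1}$ costs only the constant factor $2^{d-1}$. $\qquad\blacksquare$

**Lower bound in Theorem A(b).** The purpose is a lower bound without the loss of $\frac12$, at the price of using $m_1(A)$. Averaging over grids,
$$\int_0^\varepsilon\#\big(A\cap(t+\varepsilon\mathbb Z)\big)\,dt=m_1(A),$$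
because the sets $[0,\varepsilon)+j\varepsilon$, $j\in\mathbb Z$, tile the line. So for some $t$ the $\varepsilon$-separated set $A\cap(t+\varepsilon\mathbb Z)$ has at least $m_1(A)/\varepsilon$ points, and $\varepsilon N(A,\varepsilon)\ge m_1(A)$.

**End of the proof of Theorem A(b).** Since $A$ is compact, $\bigcap_{\varepsilon>0}A_\varepsilon=A$ and $m_1(A_\varepsilon)\to m_1(A)$. The inequality of (b) squeezes $\varepsilon N(A,\varepsilon)$, so $\mathcal N_1(A)=m_1(A)$, and $\mathcal M_1(A)=\lim m_1(A_\varepsilon)=m_1(A)$. For $d=1$ both (1) and (2) therefore say $m_1(A)>0$. $\qquad\blacksquare$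

For $d<1$ we have $m_1(A)=0$, the grid bound is empty, and we are left with Theorem B. The gap between its constants cannot be narrowed. Let $A=\bigcup_{j=0}^n[j,j+\eta]$ with small $\eta$, and $\varepsilon$ slightly larger than $1+\eta$. Points in adjacent intervals are at distance at most $1+\eta<\varepsilon$, so $N(A,\varepsilon)=\lceil(n+1)/2\rceil$, while $A_{\varepsilon/2}$ is an interval of length $n+\eta+\varepsilon$. The ratio $\varepsilon N/m_1(A_{\varepsilon/2})$ is close to $\frac12$ for large $n$. On the other hand, for $A=[0,\eta]\cup[1,1+\eta]$ and $\varepsilon=\operatorname{diam}A=1+\eta$ we have $N=2$ and $m_1(A_{\varepsilon/2})=1+\eta+\varepsilon=2\varepsilon$, ratio $1$. So direct comparison stops at a factor of two, and a finer look at both quantities is needed.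

## 4. Content depends only on the list of gap lengths

Let $A$ be infinite and compact with $m_1(A)=0$. Its *gaps* are the bounded components of $\mathbb R\setminus A$. Let $l_j$ be their lengths and
$$g(x)=\#\{j:l_j\ge x\}$$
the gap-counting function, which is nonincreasing. Thickening $A$ by $\varepsilon$ adds $\varepsilon$ at each outer end and fills $\min(l_j,2\varepsilon)$ of each gap, so
$$m_1(A_\varepsilon)=2\varepsilon+\sum_j\min(l_j,2\varepsilon)=2\varepsilon+\int_0^{2\varepsilon}g(x)\,dx,\tag{4.1}$$
using $\min(l,y)=\int_0^y\mathbf 1_{x\le l}\,dx$. Also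
$$N(A,\varepsilon)\ge g(\varepsilon),\tag{4.2}$$
because the left endpoints of the gaps of length at least $\varepsilon$ are $\varepsilon$-separated: between two of them lies a whole gap of length $\ge\varepsilon$.

**Lemma 1.** Let $A$ have Minkowski dimension $d\in(0,1)$. Then (1) holds if and only if $x^dg(x)\to G$ as $x\to0^+$ for some $G\in(0,\infty)$, and then $\mathcal M_d(A)=G/(1-d)$.

*Proof.* With $y=2\varepsilon$, (4.1) reads $m_1(A_\varepsilon)/(2\varepsilon)^{1-d}=y^d+y^{d-1}\int_0^yg$. As $y^d\to0$, (1) means $y^{d-1}\int_0^yg\to \mathcal M_d\in(0,\infty)$. If $x^dg(x)\to G$, integration gives $\int_0^yg\sim\frac{G}{1-d}y^{1-d}$.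

Conversely, suppose $\int_0^yg\sim\mathcal M_d\,y^{1-d}$. We recover $g$ from its integral by monotonicity. For $q>1$,
$$(q-1)y\,g(qy)\le\int_y^{qy}g\le(q-1)y\,g(y),\qquad \int_y^{qy}g\sim\mathcal M_d(q^{1-d}-1)y^{1-d}.$$
The right inequality gives $\liminf y^dg(y)\ge\mathcal M_d\frac{q^{1-d}-1}{q-1}$. The left one, multiplied by $(qy)^d$ and written in the variable $qy$, gives $\limsup y^dg(y)\le\mathcal M_d\,q^d\frac{q^{1-d}-1}{q-1}$. As $q\to1$ both bounds tend to $(1-d)\mathcal M_d$. $\qquad\blacksquare$

Two examples. For $A=\{-\frac1n:n\ge1\}\cup\{0\}$ the gaps are $\frac1{n(n+1)}$, and $g(x)=\#\{n:n(n+1)\le\frac1x\}\sim x^{-1/2}$. By (4.1) the dimension is $\frac12$, and $\mathcal M_{1/2}(A)=2$.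

For the middle-third Cantor set $\mathcal C$ there are $2^{m-1}$ gaps of length $3^{-m}$, so $g(3^{-n})=2^n-1$, while $g$ equals $2^{n-1}-1$ just to the right of $3^{-n}$. With $d=\log2/\log3$, $g(x)$ lies between positive multiples of $x^{-d}$ for small $x$, so the dimension is $d$ by (4.1). But $x^dg(x)$ tends to $1$ along $x=3^{-n}$ and to $\frac12$ along points just to the right of these, so (1) fails. Does (2) hold? The $2^n$ intervals of generation $n$ have length $3^{-n}$ and are separated by at least $3^{-n}$. For $\varepsilon=3^{-n}$ all their endpoints form a packing, and no interval can hold three points, so $N(\mathcal C,3^{-n})=2^{n+1}$ and $\varepsilon^dN=2$. For $\varepsilon$ slightly above $3^{-n}$ each interval holds at most one point, so $\varepsilon^dN\le2^n\varepsilon^d$, which is close to $1$. So (2) fails too. In this example the two conditions fail together, and a counterexample must be less symmetric.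

The lesson of (4.1) and Lemma 1 is that the content sees only the multiset of gap lengths. Where the gaps sit is irrelevant.

## 5. Packing depends on the order of the gaps

For compact nonempty $X\subset\mathbb R$ and $u>0$ let $N^*(X,u)\ge1$ be the maximal cardinality of a $u$-separated subset. For $0<\varepsilon\le\operatorname{diam}A$, $N(A,\varepsilon)=N^*(A,\varepsilon)$.

**Lemma 2.**

* (P1) If $\max X\le\min Y$, then $N^*(X,u)+N^*(Y,u)-1\le N^*(X\cup Y,u)\le N^*(X,u)+N^*(Y,u)$.
* (P2) If finite sets $X,X'$ have equally many points and each gap of $X'$ is at least the corresponding gap of $X$, then $N^*(X,u)\le N^*(X',u)$.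
* (P3) $N^*(X,u)\le1+\operatorname{diam}(X)/u$.

*Proof.* (P1): A separated subset of $X\cup Y$ splits into separated subsets of $X$ and of $Y$, which gives the upper bound. For the lower bound, take optimal sets in $X$ and in $Y$ and delete the smallest point $y_1$ of the second. Every remaining $y$ satisfies $y\ge y_1+u\ge\min Y+u\ge x+u$ for all $x\in X$, so the union is $u$-separated. (P2): A distance between two points is a sum of consecutive gaps, so the same choice of indices stays separated in $X'$. (P3): The consecutive distances of a separated set with $r$ points add up to at least $(r-1)u$. $\qquad\blacksquare$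

Iterating (P1) over $r$ parts, $N^*$ of the union and the sum of the $N^*$ of the parts differ by at most $r-1$.

Now a small experiment with four gaps, two of length $1$ and two of length $\frac12$, at scale $u=1$. In the order $1,1,\frac12,\frac12$ the points are $0,1,2,2.5,3$, and $\{0,1,2,3\}$ shows $N^*\ge 4$ (and (P3) gives $\le4$). In the order $\frac12,1,\frac12,1$ the points are $0,0.5,1.5,2,3$. Each of the pairs $\{0,0.5\}$, $\{1.5,2\}$ contributes at most one point, so $N^*=3$. The reason is clear: two half gaps next to each other can be merged into one usable distance $1$, and two half gaps sitting between unit gaps cannot.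

So order matters. The sensible first attempt at a counterexample is to fix the list of gaps so that (1) holds, and to reorder it. Take $l_n=n^{-1/d}$ and put the gaps in the order $l_1,tl_1,l_2,tl_2,\dots$, where $0<t<1$. As Lemma 3 below shows (with the constant profile), $\varepsilon^dN(A,\varepsilon)$ then still converges. Reordering by one fixed rule changes the ratio $\mathcal N_d/\mathcal M_d$, the "exchange rate" between the two quantities, but each such set satisfies both (1) and (2). The attempt stops exactly here.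

What gets past this point is to use two rules at once, with two different exchange rates. Let $B$ have its gaps in decreasing order and let $C$ have the interleaved order. Let the amounts of gaps of $B$ and of $C$ at scale $\varepsilon$ oscillate in opposite phases, so slowly that around each scale the sets look like exact power laws. Then content and packing number are two *different* linear combinations of the two oscillating amounts. We can make either combination constant while the other oscillates. This needs three things: the asymptotics of $N$ for slowly oscillating amounts (Section 6), the fact that two rates really differ (Section 7), and the bookkeeping (Section 8).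

## 6. Slowly varying profiles and pattern sets

Fix $d\in(0,1)$.

**Definition (admissible profile).** An admissible profile is a $C^1$ function $\psi:[\tau_0,\infty)\to[a,b]\subset(0,\infty)$ with $\psi'(\tau)\to0$ as $\tau\to\infty$ and $d\psi+\psi'>0$.

The constant $\psi=1$ is an example. The one we need is $\psi=\alpha(2\pm w)$ with $\alpha>0$ and $w(\tau)=\sin(\log\tau)$. Here $w'(\tau)=\cos(\log\tau)/\tau\to0$, the values lie in $[\alpha,3\alpha]$, and $d\psi+\psi'\ge\alpha(d-\frac1\tau)>0$ for $\tau\ge\tau_0$ if $\tau_0>\max(1,\frac1d)$.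

Put $\Phi(x)=x^{-d}\psi(\log\frac1x)$ on $(0,x_0]$, $x_0=e^{-\tau_0}$. In the variable $\tau=\log\frac1x$ this is $e^{d\tau}\psi(\tau)$, with derivative $e^{d\tau}(d\psi+\psi')>0$. So $\Phi$ is continuous and strictly decreasing in $x$, and $\Phi(0^+)=\infty$. For each fixed $q>0$ the mean value theorem gives $\psi(\tau-\log q)-\psi(\tau)\to0$, hence
$$\Phi(qx)=x^{-d}q^{-d}\big(\psi(\log\tfrac1x)+o(1)\big)\qquad(x\to0^+).\tag{6.1}$$

Let $n_0=\max(1,\lceil\Phi(x_0)\rceil)$ and $l_n=\Phi^{-1}(n)$ for $n\ge n_0$. Then $l_n\downarrow0$. For $x\le x_0$, $l_n\ge x$ means $n\le\Phi(x)$, so $\#\{n:l_n\ge x\}=\Phi(x)+O(1)$, and this number is at most $\Phi(x)\le bx^{-d}$. For $x>x_0$ it is $0$. So with $C=b$,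
$$\#\{n:l_n\ge x\}\le Cx^{-d}\quad(x>0),\qquad \sum_{l_n<y}l_n=\int_0^y\#\{n:x\le l_n<y\}\,dx\le C'y^{1-d},\quad C'=\tfrac{C}{1-d}.\tag{6.2}$$

**Definition (pattern set).** For a pattern $P=(p_1,\dots,p_m)$ of positive numbers let $s=\sum p_i$ and $\sigma_P=\sum p_i^d$. The pattern set $A_{P,\psi}$ consists of an increasing sequence with successive gaps $p_1l_n,\dots,p_ml_n$ for $n=n_0,n_0+1,\dots$, together with its limit (finite by (6.2)). The gaps $p_1l_n,\dots,p_ml_n$ form block $n$.

For $\psi=1$, $\tau_0=0$ we have $l_n=n^{-1/d}$. Pattern $(1)$ gives the gaps $1,2^{-1/d},3^{-1/d},\dots$, and pattern $(1,t)$ gives $1,t,2^{-1/d},t2^{-1/d},\dots$. The gap-counting function of $A_{P,\psi}$ is, by (6.1),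
$$g(x)=\sum_i\Phi(x/p_i)+O(1)=x^{-d}\big(\sigma_P\,\psi(\log\tfrac1x)+o(1)\big).\tag{6.3}$$

**The local density $h_P$.** Its purpose is to count packings of a purely periodic set. Let $Z_n$ be a set of $mn+1$ points whose gap sequence is $P$ repeated $n$ times, and $H_n(u)=N^*(Z_n,u)$. Since $Z_{n+n'}$ is a copy of $Z_n$ followed by a copy of $Z_{n'}$ with one common point, (P1) gives
$$H_n+H_{n'}-1\le H_{n+n'}\le H_n+H_{n'}.$$
Fekete's lemma says that a nonnegative subadditive sequence satisfies $H_n/n\to\inf_nH_n/n$; for the superadditive sequence $H_n-1$ the corresponding limit is the supremum, here finite by the upper bound. Both limits are the same number $h_P(u)=\lim H_n(u)/n$, so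
$$n\,h_P(u)\le H_n(u)\le n\,h_P(u)+1.\tag{6.4}$$
The function $h_P$ is nonincreasing in $u$. As $H_n\le mn+1$ and, by (P3), $H_n\le1+ns/u$, we have $h_P(u)\le\min(m,s/u)$. Therefore, because $d<1$,
$$c_P:=\int_0^\infty h_P(u)\,d\,u^{d-1}\,du<\infty .$$
For $u\le\min p_i$ all of $Z_n$ is $u$-separated and $h_P(u)=m$, so $c_P>0$.

**Lemma 3.** $N(A_{P,\psi},\varepsilon)=\varepsilon^{-d}\big(c_P\,\psi(\log\frac1\varepsilon)+o(1)\big)$ as $\varepsilon\to0^+$.

*Proof.* **Step 1: cut the set into parts on which $l_n$ is nearly constant.** Fix $q>1$ and $M\in\mathbb N$. For $-M\le i<M$ let $B_i$ be the part of the set (endpoints included) made of the consecutive blocks $n$ with $l_n\in[\varepsilon q^i,\varepsilon q^{i+1})$, and let $n_i$ be the number of these blocks. Then $n_i=\Phi(\varepsilon q^i)-\Phi(\varepsilon q^{i+1})+O(1)$ and (6.1) gives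
$$n_i=\varepsilon^{-d}\big(\psi(\log\tfrac1\varepsilon)(q^{-id}-q^{-(i+1)d})+o(1)\big).\tag{6.5}$$

**Step 2: bound each middle part by periodic sets.** The $j$-th gap of each block of $B_i$ lies between $\varepsilon q^ip_j$ and $\varepsilon q^{i+1}p_j$. Compare $B_i$ with $\varepsilon q^iZ_{n_i}$ and $\varepsilon q^{i+1}Z_{n_i}$ by (P2), and rescale:
$$H_{n_i}(q^{-i})\le N^*(B_i,\varepsilon)\le H_{n_i}(q^{-i-1}).$$

**Step 3: show that the two ends are negligible.** The part with $l_n\ge\varepsilon q^M$ has at most $C\varepsilon^{-d}q^{-Md}$ blocks by (6.2), so its $N^*$ is at most $mC\varepsilon^{-d}q^{-Md}+1$. The part with $l_n<\varepsilon q^{-M}$, limit included, has diameter at most $sC'(\varepsilon q^{-M})^{1-d}$, so by (P3) its $N^*$ is at most $1+sC'\varepsilon^{-d}q^{-M(1-d)}$. Both are at least $1$.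

**Step 4: add up.** There are $2M+2$ parts. By (P1), (6.4) and Steps 2 and 3,
$$\sum_{-M\le i<M}n_ih_P(q^{-i})-2M\le N(A_{P,\psi},\varepsilon)\le\sum_{-M\le i<M}n_ih_P(q^{-i-1})+2M+2+\varepsilon^{-d}\big(mCq^{-Md}+sC'q^{-M(1-d)}\big).$$
Multiply by $\varepsilon^d/\psi(\log\frac1\varepsilon)$, insert (6.5), let $\varepsilon\to0$ (recall $\psi\ge a>0$), then $M\to\infty$. Every limit point of $\varepsilon^dN(A_{P,\psi},\varepsilon)/\psi(\log\frac1\varepsilon)$ lies in $[L_q,U_q]$, where
$$L_q=\sum_{i\in\mathbb Z}h_P(q^{-i})(q^{-id}-q^{-(i+1)d}),\qquad U_q=\sum_{i\in\mathbb Z}h_P(q^{-i-1})(q^{-id}-q^{-(i+1)d}).$$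

**Step 5: let $q\to1$.** On $[q^{-i-1},q^{-i}]$ we have $h_P(q^{-i})\le h_P(u)\le h_P(q^{-i-1})$, and $\int_{q^{-i-1}}^{q^{-i}}d\,u^{d-1}du=q^{-id}-q^{-(i+1)d}$. Summing over $i$, $L_q\le c_P\le U_q$. Replacing $i$ by $i-1$ in $U_q$ gives $U_q=\sum_ih_P(q^{-i})(q^{-(i-1)d}-q^{-id})=q^dL_q$. Hence $q^{-d}c_P\le L_q\le U_q\le q^dc_P$, and $q\to1$ shows that the quotient tends to $c_P$. Since $\psi\le b$, this is the claim. $\qquad\blacksquare$

## 7. Two patterns with different exchange rates

For $\psi=1$, (6.3) gives $x^dg(x)\to\sigma_P$ and Lemma 3 gives $\mathcal N_d=c_P$. So by Lemma 1 the exchange rate $\mathcal N_d/\mathcal M_d$ of the pattern $P$ is $(1-d)c_P/\sigma_P$. We need two patterns with different $c_P/\sigma_P$.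

**The pattern $(1)$.** Here $Z_n=\{0,1,\dots,n\}$ and $H_n(u)=\lfloor n/\lceil u\rceil\rfloor+1$, so $h(u)=1/\lceil u\rceil$ and $c_{(1)}=\sum_k\frac{k^d-(k-1)^d}k$. Abel summation gives $\sum_{k\le n}\frac{k^d-(k-1)^d}k=\sum_{k<n}\frac{k^d}{k(k+1)}+n^{d-1}$, and $n^{d-1}\to0$. Hence
$$c_{(1)}=\sum_{k\ge1}\frac{k^d}{k(k+1)}=:K>\sum_{k\ge1}\frac1{k(k+1)}=1,\qquad\sigma_{(1)}=1.\tag{7.1}$$
Note $K=F(d)$.

**The pattern $(1,t)$, $0<t<1$.** Write $h_t$, $c_t$ and $\sigma_t=1+t^d$. We want $c_t\ne K\sigma_t$. The comparison is not a pointwise one. For $t=\frac12$ and $u=1$, the periodic set has clusters $\{k\cdot1.5-0.5,\,k\cdot1.5\}$ each holding at most one point, and the multiples of $1.5$ are a packing, so $h_t(1)=1$. Kept in separate runs, the same gaps would contribute $1+\frac12$. But at $u=1.5$ the multiples of $1.5$ are still a packing, and $h_t(1.5)=1$, while separate runs would give $\frac1{\lceil1.5\rceil}+\frac1{\lceil3\rceil}=\frac56$. So interleaving can lose at one scale and win at another. For small $t$ the accounts are clear.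 A gap of length $t$ in a run of its peers is worth $Kt^d$ in total. Between unit gaps it earns only $t^d$, at scales $u\le t$, where it is itself long enough, and almost nothing at larger scales.

**Lemma 4.** $c_t<K\sigma_t$ for all sufficiently small $t>0$.

*Proof.* **Step 1: small scales.** Always $h_t\le2$, so $\int_0^th_t(u)\,d\,u^{d-1}du\le2t^d$.

**Step 2: for $u>t$, bound $h_t$ by that of a slightly stretched integer lattice.** Place $Z_n$ with left end $0$. All its points lie in the clusters $[k(1+t)-t,\,k(1+t)]$, $0\le k\le n$. A $u$-separated set with $u>t$ has at most one point per cluster. If consecutive chosen points lie in clusters $k<k'$, their distance is at most $(k'-k)(1+t)+t$, so $k'-k\ge r:=\lceil\frac{u-t}{1+t}\rceil\ge1$. Hence $H_n(u)\le\frac nr+1$ and $h_t(u)\le1/\lceil\frac{u-t}{1+t}\rceil$.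

**Step 3: integrate over $u>t$.** Substituting $u=t+(1+t)v$ and splitting at integer $v$,
$$\int_t^\infty h_t(u)\,d\,u^{d-1}du\le\sum_{k\ge1}\frac{(t+(1+t)k)^d-(t+(1+t)(k-1))^d}k=-t^d+\sum_{k\ge1}\frac{(t+(1+t)k)^d}{k(k+1)}.$$
The last equality is Abel summation; the boundary term $(t+(1+t)n)^d/n$ tends to $0$. Since $t+(1+t)k\le(1+2t)k$ for $k\ge1$, the right side is at most $-t^d+(1+2t)^dK$.

**Step 4: combine.** Adding Step 1 and using $(1+2t)^d\le1+2dt$,
$$c_t\le t^d+(1+2t)^dK\le K+t^d+2dtK.$$
This is less than $K\sigma_t=K+Kt^d$ as soon as $2dK\,t^{1-d}<K-1$. As $K>1$ and $d<1$, that holds for small $t$. $\qquad\blacksquare$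

## 8. Opposite phases: proof of Theorem A(a)

Fix $t$ as in Lemma 4, and write $\sigma=\sigma_t$, $c=c_t$, $w(\tau)=\sin(\log\tau)$. Let $\psi_1,\psi_2$ be positive multiples of $2+w$ and $2-w$ respectively, on $[\tau_0,\infty)$ with $\tau_0$ large, so that both are admissible. Let $A=B\cup C$ with $B=A_{(1),\psi_1}$ and $C$ a translate of $A_{(1,t),\psi_2}$ lying at distance $1$ to the right of $B$. The set $A$ is countable, so $m_1(A)=0$.

**Step 1: the packing function of $A$.** By (P1), $N(A,\varepsilon)$ is the sum of the packing functions of $B$ and $C$ up to an error of $1$. By Lemma 3,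
$$\varepsilon^dN(A,\varepsilon)=\big(K\psi_1+c\,\psi_2\big)(\log\tfrac1\varepsilon)+o(1).\tag{8.1}$$

**Step 2: the content of $A$.** By (6.3), and since the gap between $B$ and $C$ adds only $O(1)$, $g_A(x)=x^{-d}\big(\Psi(\log\frac1x)+o(1)\big)$ with $\Psi=\psi_1+\sigma\psi_2$. Substituting $x=2\varepsilon v$ in (4.1),
$$\frac{m_1(A_\varepsilon)}{(2\varepsilon)^{1-d}}=(2\varepsilon)^d+\int_0^1(2\varepsilon)^dg_A(2\varepsilon v)\,dv,\qquad (2\varepsilon)^dg_A(2\varepsilon v)=v^{-d}\big(\Psi(\log\tfrac1{2\varepsilon v})+o(1)\big).$$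
For small $\varepsilon$ the integrand is at most a constant times $v^{-d}$, which is integrable on $(0,1)$. For each fixed $v$, $\Psi(\log\frac1{2\varepsilon v})-\Psi(\log\frac1\varepsilon)\to0$, because $\Psi'\to0$. By dominated convergence,
$$\frac{m_1(A_\varepsilon)}{(2\varepsilon)^{1-d}}=\frac{(\psi_1+\sigma\psi_2)(\log\frac1\varepsilon)}{1-d}+o(1).\tag{8.2}$$

**Step 3: the dimension of $A$.** By (8.2), $m_1(A_\varepsilon)$ lies between positive multiples of $\varepsilon^{1-d}$ for small $\varepsilon$. So $A$ has Minkowski dimension $d$.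

**Step 4: a set with (1) but not (2).** Cancel the oscillation in (8.2): take $\psi_1=\sigma(2+w)$, $\psi_2=2-w$. Then $\psi_1+\sigma\psi_2=4\sigma$, and $\mathcal M_d(A)=4\sigma/(1-d)$ exists. But
$$\varepsilon^dN(A,\varepsilon)=2(K\sigma+c)+(K\sigma-c)\,w(\log\tfrac1\varepsilon)+o(1)$$
has no limit, since $K\sigma-c>0$ by Lemma 4 and $w$ oscillates between $\pm1$.

**Step 5: a set with (2) but not (1).** Cancel the oscillation in (8.1): take $\psi_1=c(2+w)$, $\psi_2=K(2-w)$. Then $\mathcal N_d(A)=4Kc\in(0,\infty)$ exists. But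
$$(1-d)\frac{m_1(A_\varepsilon)}{(2\varepsilon)^{1-d}}=2(c+K\sigma)+(c-K\sigma)\,w(\log\tfrac1\varepsilon)+o(1)$$
has no limit. This proves Theorem A(a), and with it that the equivalence claimed for all $d\in(0,1]$ is false. $\qquad\blacksquare$

## 9. Monotone gaps: packing as a convolution, and Theorem C.1

The counterexamples exploited the order of the gaps. We now forbid this and take $A\in\mathcal S_d$. Put
$$\varphi(x)=x^dg(x),\qquad f(y)=\varphi(e^{-y}),\qquad W_k=\frac{k^{d-1}}{k+1},\qquad \sum_kW_k=F(d)=K.$$

**Lemma 5.** If $\varphi$ is bounded, then $\varepsilon^dN(A,\varepsilon)=\sum_{k\ge1}W_k\,\varphi(\varepsilon/k)+o(1)$ as $\varepsilon\to0^+$.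

*Proof.* **Step 1: sort the gaps by how many are needed to reach $\varepsilon$.** Let $\nu_1=g(\varepsilon)$ and $\nu_k=g(\varepsilon/k)-g(\varepsilon/(k-1))$ for $k\ge2$. The $\nu_k$ gaps in $[\varepsilon/k,\varepsilon/(k-1))$ (in $[\varepsilon,\infty)$ if $k=1$) are consecutive, by monotonicity. Any $k$ of them have sum at least $\varepsilon$ and any $k-1$ have sum less than $\varepsilon$. So a subset of this run, which has $\nu_k+1$ points, is $\varepsilon$-separated exactly when consecutive chosen indices differ by at least $k$, and its $N^*$ is $\lfloor\nu_k/k\rfloor+1$.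

**Step 2: bound the tail.** Let $\varphi\le C$. The part with gaps less than $\varepsilon/M$ has diameter at most $\int_0^{\varepsilon/M}g\le\frac C{1-d}(\varepsilon/M)^{1-d}$. By (P3) its $N^*$ is $O(1)+O(\varepsilon^{-d}M^{d-1})$.

**Step 3: add and sum by parts.** By (P1), with constants independent of $\varepsilon$ and $M$,
$$N(A,\varepsilon)=\sum_{k\le M}\frac{\nu_k}k+O(M)+O(\varepsilon^{-d}M^{d-1}),\qquad \sum_{k\le M}\frac{\nu_k}k=\sum_{k<M}\frac{g(\varepsilon/k)}{k(k+1)}+\frac{g(\varepsilon/M)}M,$$
and the last term is at most $C\varepsilon^{-d}M^{d-1}$. Now $\varepsilon^d\frac{g(\varepsilon/k)}{k(k+1)}=W_k\varphi(\varepsilon/k)$, and $\sum_{k\ge M}W_k\varphi(\varepsilon/k)=O(M^{d-1})$ since $W_k\le k^{d-2}$. So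
$$\varepsilon^dN(A,\varepsilon)=\sum_{k\ge1}W_k\varphi(\varepsilon/k)+O(M\varepsilon^d)+O(M^{d-1}).$$
Let $\varepsilon\to0$, then $M\to\infty$. $\qquad\blacksquare$

With the finite measure $\mu=\sum_kW_k\delta_{-\log k}$ and $y=\log\frac1\varepsilon$, we have $\varphi(\varepsilon/k)=f(y+\log k)$, so Lemma 5 says
$$\varepsilon^dN(A,\varepsilon)=(f*\mu)(y)+o(1),\qquad \hat\mu(\tau)=\int e^{-i\tau s}\,d\mu(s)=\sum_kW_kk^{i\tau}=F(d+i\tau).\tag{9.1}$$

**Proof of Theorem C.1.** If (1) holds, then $f(y)\to G=(1-d)\mathcal M_d(A)$ as $y\to\infty$ by Lemma 1. In particular $\varphi$ is bounded: near $0$ it converges, it vanishes for $x>l_1$, and $g$ is bounded in between. Dominated convergence in $\sum W_kf(y+\log k)$ gives $f*\mu\to KG$. By Lemma 5, $\mathcal N_d(A)=KG=(1-d)F(d)\mathcal M_d(A)\in(0,\infty)$. $\qquad\blacksquare$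

For example, $A=\{-\frac1n\}\cup\{0\}$ has nonincreasing gaps, $d=\frac12$ and $\mathcal M_{1/2}(A)=2$, so $\mathcal N_{1/2}(A)=F(\frac12)=\sum_k\frac1{\sqrt k\,(k+1)}$.

## 10. Undoing the convolution: Theorem C.2

For (2)⇒(1) we know that $f*\mu$ converges, and want that $f$ does. A natural try is to solve for the leading term. Since $W_1=\frac12$,
$$f(y)=2(f*\mu)(y)-\sum_{k\ge2}2W_kf(y+\log k).$$
Let $\omega=\limsup_{y\to\infty}f-\liminf_{y\to\infty}f$. We get $\omega\le2(K-\frac12)\,\omega=(2K-1)\,\omega$. This would force $\omega=0$ if $2K-1<1$, but $K>1$ by (7.1), so the inequality says nothing. The other terms outweigh the first, and cancellation between them has to be taken into account. Wiener's theorem does this through the Fourier transform.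

**Wiener's Tauberian theorem** (Rudin, *Functional Analysis*, Thm 9.7(a)). Let $f\in L^\infty(\mathbb R)$, $\kappa\in L^1(\mathbb R)$ with $\hat\kappa(\tau)\ne0$ for all $\tau\in\mathbb R$, and suppose $(f*\kappa)(y)\to a\,\hat\kappa(0)$ as $y\to+\infty$. Then $(f*\rho)(y)\to a\,\hat\rho(0)$ for every $\rho\in L^1(\mathbb R)$.

**Proof of Theorem C.2 when $d\notin D$.** Let $A\in\mathcal S_d$ satisfy (2), and let $\mathcal N_d(A)=c>0$.

**Step 1: the hypotheses of Wiener's theorem.** By (4.2), $g(\varepsilon)\le N(A,\varepsilon)$ for small $\varepsilon$, so $\varphi$ is bounded near $0$. As $g(x)=0$ for $x>l_1$, $f$ is bounded on $\mathbb R$. Lemma 5 applies and $f*\mu(y)\to c$. The measure $\mu$ is not a function, so we smooth it: let $\gamma(s)=e^{-s^2}$ and $\kappa=\gamma*\mu\in L^1(\mathbb R)$. Then $\hat\kappa(\tau)=\hat\gamma(\tau)F(d+i\tau)$. Here $\hat\gamma(\tau)=\sqrt\pi\,e^{-\tau^2/4}\ne0$, and $F(d+i\tau)\ne0$ because $d\notin D$. Finally, by Fubini and dominated convergence, $f*\kappa=(f*\mu)*\gamma\to c\,\hat\gamma(0)=\frac cK\hat\kappa(0)$.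

**Step 2: averages of $f$ converge.** Wiener's theorem with $\rho=\frac1\eta\mathbf 1_{[-\eta,0]}$ and $\rho=\frac1\eta\mathbf 1_{[0,\eta]}$ shows that for every $\eta>0$ the averages of $f$ over $[y,y+\eta]$ and over $[y-\eta,y]$ tend to $c/K$.

**Step 3: from averages to $f$ itself.** Since $f(y)=e^{-dy}g(e^{-y})$ and $g(e^{-y})$ is nondecreasing in $y$, we have $f(y')\ge e^{-d(y'-y)}f(y)$ for $y'\ge y$. Hence
$$e^{-d\eta}\,\frac1\eta\int_{y-\eta}^yf\le f(y)\le e^{d\eta}\,\frac1\eta\int_y^{y+\eta}f.$$
Letting $y\to\infty$ and then $\eta\to0$ gives $f(y)\to c/K\in(0,\infty)$. By Lemma 1, (1) holds.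

**Proof of Theorem C.2 when $d\in D$.** The purpose is to build a set in $\mathcal S_d$ whose $f$ oscillates at a frequency that $\mu$ annihilates.

**Step 4: the set.** Let $F(d+i\tau_0)=0$. Since $F(d)>0$, $\tau_0\ne0$. Choose $\theta>0$ with $\theta(d+|\tau_0|)<d$, so that $\theta<1$. Put $\Phi(x)=x^{-d}(1+\theta\cos(\tau_0\log\frac1x))$ on $(0,1]$. In $\tau=\log\frac1x$ the derivative is
$$e^{d\tau}\big(d+d\theta\cos(\tau_0\tau)-\theta\tau_0\sin(\tau_0\tau)\big)\ge e^{d\tau}\big(d-\theta(d+|\tau_0|)\big)>0,$$
so $\Phi$ is strictly decreasing in $x$. Let $A$ be an increasing sequence with gaps $l_n=\Phi^{-1}(n)$, $n\ge\lceil\Phi(1)\rceil$, in this order, together with its limit. As $g(x)=\Phi(x)+O(1)$ for $x\le1$, the gaps are summable and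
$$f(y)=1+\theta\cos(\tau_0y)+o(1)\qquad(y\to\infty).$$
Since $1-\theta>0$, $g$ lies between positive multiples of $x^{-d}$ near $0$. By (4.1), $A$ has Minkowski dimension $d$, so $A\in\mathcal S_d$.

**Step 5: (2) holds and (1) fails.** The function $\varphi$ is bounded, so Lemma 5 gives
$$\varepsilon^dN(A,\varepsilon)=\sum_kW_k\big(1+\theta\cos(\tau_0(y+\log k))\big)+o(1)=K+\theta\operatorname{Re}\big(e^{i\tau_0y}F(d+i\tau_0)\big)+o(1)\to K.$$
So (2) holds. But $f$ has no limit, so (1) fails by Lemma 1. $\qquad\blacksquare$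

## 11. Zeros of $F$: Theorem C.3

The series for $F$ converges locally uniformly in $\operatorname{Re}z<1$, since $\big|\frac{k^{z-1}}{k+1}\big|\le k^{\operatorname{Re}z-2}$. So $F$ is holomorphic there.

**$D$ is countable.** $F(0)=\sum\frac1{k(k+1)}=1$, so $F\not\equiv0$, its zeros are isolated, and there are countably many of them. $D$ consists of real parts of zeros.

**$D$ is nonempty.** The plan: on a real argument $F>0$, so we twist its coefficients by the signs of the Liouville function until a real zero appears, and then show that vertical translates of $F$ approach the twisted function. Recall that $\lambda$ is completely multiplicative with $\lambda(p)=-1$ for every prime $p$ (for instance $\lambda(4)=1$, $\lambda(12)=-1$), and that $\sum_k\lambda(k)k^{-s}=\zeta(2s)/\zeta(s)$ for real $s>1$. Let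
$$F_\lambda(z)=\sum_{k\ge1}\lambda(k)\frac{k^{z-1}}{k+1}\quad(\operatorname{Re}z<1),\qquad S=\sum_{k\ge1}\frac{\lambda(k)}{k(k+1)}.$$

**Step 1: $F_\lambda(0)>0$.** Using the exact signs for $k\le6$ and the worst case after,
$$F_\lambda(0)=S\ge\tfrac12-\tfrac16-\tfrac1{12}+\tfrac1{20}-\tfrac1{30}+\tfrac1{42}-\sum_{k\ge7}\tfrac1{k(k+1)}=\tfrac{61}{210}-\tfrac17=\tfrac{31}{210}>0.$$

**Step 2: $F_\lambda<0$ near $1$.** For real $\sigma<1$ write $\frac1{k+1}=\frac1k\big(1-\frac1{k+1}\big)$. Then
$$F_\lambda(\sigma)=\sum_k\lambda(k)k^{-(2-\sigma)}-\sum_k\frac{\lambda(k)k^{\sigma-2}}{k+1}=\frac{\zeta(4-2\sigma)}{\zeta(2-\sigma)}-\sum_k\frac{\lambda(k)k^{\sigma-2}}{k+1}.$$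
As $\sigma\to1^-$, $\zeta(4-2\sigma)\to\zeta(2)$ and $\zeta(2-\sigma)\to\infty$, so the quotient tends to $0$. The last sum tends to $S$ by dominated convergence. So $F_\lambda(\sigma)\to-S<0$. By the intermediate value theorem $F_\lambda(\sigma_0)=0$ for some $\sigma_0\in(0,1)$.

**Step 3: translates of $F$ converge to $F_\lambda$.** By unique factorization the numbers $\log p$, $p$ prime, are linearly independent over $\mathbb Q$. Kronecker's theorem says that then, for finitely many primes, the points $(p^{i\tau})_p$, $\tau\in\mathbb R$, are dense in the torus. So there are $\tau_n\in\mathbb R$ with $|p^{i\tau_n}+1|<\frac1n$ for all primes $p\le n$. For each fixed $k$, factoring into primes gives $k^{i\tau_n}\to\lambda(k)$. On $\operatorname{Re}z\le\sigma_1<1$, with $|z|$ arbitrary,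
$$|F(z+i\tau_n)-F_\lambda(z)|\le\sum_kk^{\sigma_1-2}\,|k^{i\tau_n}-\lambda(k)|\to0$$
by dominated convergence, with dominating terms $2k^{\sigma_1-2}$. So $F(\cdot+i\tau_n)\to F_\lambda$ locally uniformly in $\operatorname{Re}z<1$.

**Step 4: transfer the zero.** Hurwitz's theorem: if holomorphic functions converge locally uniformly to a limit that is not identically $0$ and vanishes at $\sigma_0$, then in every disk around $\sigma_0$ they have a zero from some index on. Here $F_\lambda\not\equiv0$ by Step 1. Take a disk around $\sigma_0$ contained in $0<\operatorname{Re}z<1$. For large $n$, $F(\cdot+i\tau_n)$ has a zero in it, so $F$ has a zero with real part in $(0,1)$, and $D\ne\emptyset$.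

**$D\cap(0,\frac13]=\emptyset$.** With $a_k=\frac1{k(k+1)}$ we have $F(z)=\sum a_kk^z$. We saw in Section 10 that the first term does not dominate. The purpose of the next step is to multiply by a factor that reduces the even terms.

**Step 5: the multiplier.** Since $2^zj^z=(2j)^z$, $\big(1-\frac{2^z}3\big)F(z)=\sum b_kk^z$ with $b_k=a_k$ for odd $k$ and
$$b_{2j}=a_{2j}-\tfrac13a_j=\frac{3(j+1)-2(2j+1)}{6j(j+1)(2j+1)}=-\frac{j-1}{6j(j+1)(2j+1)}.$$
The factor $\frac13$ is chosen so that $b_2=0$; and $b_1=\frac12$. For $\operatorname{Re}z=d\in(0,\frac13]$ we have $|k^z|\le k^{1/3}$, hence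
$$\Big|\Big(1-\frac{2^z}3\Big)F(z)\Big|\ge\frac12-\Sigma_1-\Sigma_2,\qquad \Sigma_1=\sum_{k\ge3\text{ odd}}\frac{k^{-2/3}}{k+1},\quad\Sigma_2=\sum_{j\ge2}\frac{(2j)^{1/3}(j-1)}{6j(j+1)(2j+1)}.\tag{11.1}$$

**Step 6: bound $\Sigma_1$.** The terms $k=3,5,7,9,11,13,15$ are at most
$$.1202,\ .0571,\ .0342,\ .0232,\ .0169,\ .0130,\ .0103,$$
with total $.2749$. (A number $x$ bounds the $k$-th term exactly when $k^2((k+1)x)^3\ge1$, so this can be checked by hand.) For $k\ge17$ the term is at most $k^{-5/3}$, and convexity of $x^{-5/3}$ gives $k^{-5/3}\le\frac12\int_{k-1}^{k+1}x^{-5/3}dx$. The rest is therefore at most $\frac12\int_{16}^\infty x^{-5/3}dx=\frac34\,16^{-2/3}<.1182$, where $6.349^3<256$ gives $16^{2/3}>6.349$.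

**Step 7: bound $\Sigma_2$.** The terms $j=2,\dots,6$ are
$$\frac{4^{1/3}}{180},\quad\frac{6^{1/3}}{252},\quad\frac1{180},\quad\frac{10^{1/3}}{495},\quad\frac{5\cdot12^{1/3}}{3276},$$
at most $.0089,\,.0073,\,.0056,\,.0044,\,.0035$, with total $.0297$. For $j\ge7$ the term is at most $\frac{2^{1/3}}{12}j^{-5/3}$, because $\frac{j-1}{j+1}<1$ and $2j+1>2j$. By convexity $j^{-5/3}\le\int_{j-1/2}^{j+1/2}x^{-5/3}dx$, so the rest is at most $\frac{2^{1/3}}{12}\int_{6.5}^\infty x^{-5/3}dx=\frac{2^{1/3}}8\,6.5^{-2/3}<.0453$, where $2^{1/3}<1.26$ and $6.5^{2/3}>3.48$ (as $3.48^3<42.25$).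

**Step 8: conclude.** $\Sigma_1+\Sigma_2<.2749+.1182+.0297+.0453=.4681<\frac12$, so the right side of (11.1) is positive. Hence $F(z)\ne0$ for $\operatorname{Re}z\in(0,\frac13]$. This completes the proof of Theorem C. $\qquad\blacksquare$

**Remark.** For $d\le\frac13$ the estimate also rescues the elementary attempt of Section 10. If $f*\mu\to c$, then $\sum_kb_kk^df(y+\log k)=(f*\mu)(y)-\frac{2^d}3(f*\mu)(y+\log2)$ converges. Solving for the term $k=1$ now gives $\omega\le2\cdot0.4681\,\omega$, so $\omega=0$ and the bounded function $f$ converges, without Wiener's theorem.
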